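# A free group element for which no circle action is extremal

## 1. A natural guess: every element has its circle

Let $F$ be a non-abelian free group with commutator subgroup $F'$. For $g\in F'$ let $\mathrm{cl}(g)$ be the minimal number of commutators whose product is $g$, and let
$$\mathrm{scl}(g)=\lim_{n\to\infty}\frac{\mathrm{cl}(g^n)}{n}$$
be the stable commutator length. This number is computed by a dual object. A map $\bar\phi\colon F\to\mathbb R$ is a **homogeneous quasimorphism** if its defect
$$D(\bar\phi)=\sup_{a,b\in F}|\bar\phi(ab)-\bar\phi(a)-\bar\phi(b)|$$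
is finite and $\bar\phi(a^n)=n\bar\phi(a)$ for all $a\in F$, $n\in\mathbb Z$. Bavard's Duality Theorem says that for $g\in F'$
$$\mathrm{scl}(g)=\sup_{\bar\phi}\frac{\bar\phi(g)}{2D(\bar\phi)},$$
the supremum being over all homogeneous quasimorphisms with $D(\bar\phi)>0$. Such a $\bar\phi$ is **extremal** for $g$ if it attains the supremum.

One geometric source of homogeneous quasimorphisms is an action on the circle: lift it to the line and take translation numbers. We ask whether this source suffices. *Given $e\ne g\in F'$, is there an action of $F$ on the circle such that the induced quasimorphism is extremal for $g$?* The question is taken from Nicolaus Heuer, "Gaps in scl for Amalgamated Free Products and RAAGs", arXiv:1802.01107 (2018).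

The first guess is **yes**. It is known that every $g\in F'$ with $\mathrm{scl}(g)=1/2$ has an extremal quasimorphism induced by a circle action. We shall set up the language and then test the guess by hand on a commutator, on its powers, and on a product of two commutators; it passes each time. The guess is nevertheless false, and the tests already contain the reason: in all of them certain rotation numbers are integers.

Here is the precise meaning of "induced". For $\phi\colon F\to \mathbb R$ put $\delta^1\phi(a,b)=\phi(a)+\phi(b)-\phi(ab)$. If $\phi$ is a quasimorphism, this is a bounded $2$-cocycle, and it defines a class in $\mathrm H^2_b(F,\mathbb R)$; two bounded cocycles have the same class exactly when they differ by $\delta^1\beta$ with $\beta$ bounded. Let $T(x)=x+1$ and let $H$ be the group of increasing homeomorphisms of $\mathbb R$ that commute with $T$; these are the lifts of elements of $\mathrm{Homeo}^+(S^1)$, $S^1=\mathbb R/\mathbb Z$. For $f\in\mathrm{Homeo}^+(S^1)$ let $s(f)\in H$ be the lift with $s(f)(0)\in[0,1)$. Since $s(f)s(h)(0)\in[0,2)$, we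 have $s(fh)^{-1}s(f)s(h)\in\{1,T\}\cong\{0,1\}$. Up to a sign convention, this bounded cocycle represents the Euler class $\mathrm{eu}_b$, and $\mathrm{eu}_b^{\mathbb R}$ is its class with real coefficients. For example, if $f=h$ is the half turn, then $s(f)s(h)=T$ and $s(fh)=1$, so the cocycle takes the value $1$ on $(f,h)$. A homogeneous quasimorphism $\bar\phi$ is **induced by a circle action** if there is a homomorphism $\rho\colon F\to\mathrm{Homeo}^+(S^1)$ with $[\delta^1\bar\phi]=\rho^*\mathrm{eu}_b^{\mathbb R}$.

Three elementary facts will be used without comment. A homomorphism $F\to\mathbb R$ vanishes on $F'$. Adding a homomorphism to a quasimorphism does not change the defect. And a homogeneous quasimorphism $\phi$ is conjugation invariant, because $n|\phi(hgh^{-1})-\phi(g)|=|\phi(hg^nh^{-1})-\phi(g^n)|\le 2D(\phi)$ for all $n$.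

## 2. Rotation numbers and the price of a fractional part

For $f\in H$ let $\mathrm{rot}(f)=\lim_{n} f^n(x)/n$. This limit exists and does not depend on $x$. We use the following.

- **(R1)** $\mathrm{rot}(f^n)=n\,\mathrm{rot}(f)$ for $n\in\mathbb Z$; $\mathrm{rot}$ is invariant under conjugation in $H$; $\mathrm{rot}(fT^m)=\mathrm{rot}(f)+m$.
- **(R2)** $|f(x)-x-\mathrm{rot}(f)|\le 1$ for all $x$. The function $f(x)-x$ is $1$-periodic. If $x\le y<x+1$, then $f(x)\le f(y)<f(x)+1$, so it oscillates by at most $1$; and $\mathrm{rot}(f)$ lies between its minimum and its maximum.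
- **(R3)** If $f\le f'$ pointwise, then $\mathrm{rot}(f)\le\mathrm{rot}(f')$.
- **(R4)** If $f(x)\ge x+m$ for one $x$ and some $m\in\mathbb Z$, then $f^j(x)\ge x+jm$ for $j\ge1$, so $\mathrm{rot}(f)\ge m$. Likewise with $\le$. So $f(x)=x+m$ gives $\mathrm{rot}(f)=m$.
- **(R5)** If $\mathrm{rot}(f)=0$, then $f$ has a fixed point. Otherwise $f(x)-x$ has constant sign and, being continuous and periodic, is bounded away from $0$, so $\mathrm{rot}(f)\neq 0$.
- **(R6)** If $p\colon\mathbb R\to\mathbb R$ is nondecreasing, $pT=Tp$ and $pf=f'p$ with $f,f'\in H$, then $\mathrm{rot}(f)=\mathrm{rot}(f')$. Indeed $p(x)-x$ is periodic and bounded, and $f'^n(p(x))=p(f^n(x))$ stays at bounded distance from $f^n(x)$.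

Write $\{r\}=r-\lfloor r\rfloor$.

**Lemma 1.** For $f,h\in H$ with $r=\mathrm{rot}(f)$,
$$-(1-\{-r\})\le \mathrm{rot}(fh)-\mathrm{rot}(f)-\mathrm{rot}(h)\le 1-\{r\}.$$
In particular, for every homomorphism $\sigma$ from a group to $H$, $\mathrm{rot}\circ\sigma$ is a homogeneous quasimorphism of defect at most $1$.

*Proof.* Let $m=\lfloor r\rfloor$. Since $r<m+1$, (R4) shows $f(x)<x+m+1$ for all $x$. So $fh\le T^{m+1}h$ pointwise, and by (R3) and (R1)
$$\mathrm{rot}(fh)\le\mathrm{rot}(h)+m+1=\mathrm{rot}(h)+r+1-\{r\}.$$
For the lower bound apply this to $f^{-1},h^{-1}$. Since $f^{-1}h^{-1}=(hf)^{-1}$ and $hf$ is conjugate to $fh$, we have $\mathrm{rot}(f^{-1}h^{-1})=-\mathrm{rot}(fh)$. So $-\mathrm{rot}(fh)\le -r-\mathrm{rot}(h)+1-\{-r\}$. $\square$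

Note what this says beyond "defect at most $1$": the value $1$ can be reached only if $\mathrm{rot}(f)$ is an *integer*. A fractional part costs exactly its size.

**Lemma 2.** If $\bar\phi$ is induced by $\rho\colon F\to\mathrm{Homeo}^+(S^1)$, there is a homomorphism $\tilde\rho\colon F\to H$ such that $\bar\phi-\mathrm{rot}\circ\tilde\rho$ is a homomorphism. Conversely, for every homomorphism $\tilde\rho\colon F\to H$, $\mathrm{rot}\circ\tilde\rho$ is induced by a circle action.

*Proof.* Since $F$ is free, $\rho$ lifts to $\tilde\rho\colon F\to H$. Write $\tilde\rho(g)=s(\rho(g))T^{\nu(g)}$; as $s(\rho(g))(0)\in[0,1)$, we get $\nu(g)=\lfloor\tilde\rho(g)(0)\rfloor$. Comparing $\tilde\rho(gh)$ with $\tilde\rho(g)\tilde\rho(h)$, and using that $T$ is central,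
$$s(\rho(gh))^{-1}s(\rho(g))s(\rho(h))=T^{\nu(gh)-\nu(g)-\nu(h)},$$
so the pulled back Euler cocycle is $\pm\delta^1\nu$. By (R2), $\nu-\mathrm{rot}\circ\tilde\rho$ is bounded, hence $\rho^*\mathrm{eu}_b^{\mathbb R}=\pm[\delta^1(\mathrm{rot}\circ\tilde\rho)]$, with a sign depending only on conventions.

If the sign is $-$, let $c(x)=-x$. For $f\in H$ we have $cfc\in H$ and $\mathrm{rot}(cfc)=-\mathrm{rot}(f)$, so replacing $\tilde\rho$ by $c\tilde\rho c$ removes the sign. Thus in the first statement we may choose $\tilde\rho$ with $[\delta^1\bar\phi]=[\delta^1(\mathrm{rot}\circ\tilde\rho)]$, and in the converse the action induced by $\tilde\rho$ or by $c\tilde\rho c$ does the job.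

It remains to see that two homogeneous quasimorphisms $\phi,\psi$ with $[\delta^1\phi]=[\delta^1\psi]$ differ by a homomorphism. We have $\delta^1(\phi-\psi)=\delta^1\beta$ with $\beta$ bounded, so $\chi=\phi-\psi-\beta$ is a homomorphism. Then $\phi-\psi-\chi=\beta$ is homogeneous and bounded, hence $0$. $\square$

So up to homomorphisms, which $F'$ does not see, "induced by a circle action" means "$\mathrm{rot}\circ\sigma$ for a homomorphism $\sigma\colon F\to H$".

## 3. Testing the guess on commutators

A homogeneous quasimorphism satisfies $\phi([u,v])=\phi(uvu^{-1}\cdot v^{-1})\le\phi(uvu^{-1})+\phi(v^{-1})+D(\phi)=D(\phi)$. So a product of $m$ commutators has $\phi\le(2m-1)D(\phi)$, and Bavard duality gives $\mathrm{scl}\le m-\frac12$.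

**One commutator.** Let $a,b$ be distinct elements of a free basis. Choose $A\in H$ fixing $\frac12\mathbb Z$ pointwise, with $A(x)>x$ on $(0,\frac12)$ and $A(x)<x$ on $(\frac12,1)$. Pick $u\in(0,\frac12)$ and $v\in(\frac12,1)$, and put $u'=A(u)>u$, $v'=A^{-1}(v)>v$. Choose $s$ with $u+1<s<u'+1$. Since $v<v'<v+1$ and $u'<s<u'+1$, there is $B\in H$ with $B(v)=u'$ and $B(v')=s$. Then
$$BA^{-1}B^{-1}A(u)=BA^{-1}B^{-1}(u')=BA^{-1}(v)=B(v')=s>u+1 .$$
This element is conjugate to $[A,B]=ABA^{-1}B^{-1}$, so $\mathrm{rot}([A,B])\ge1$. Let $\sigma(a)=A$, $\sigma(b)=B$, with the other basis elements acting trivially, and $\phi=\mathrm{rot}\circ\sigma$. Then $1\le\phi([a,b])\le D(\phi)\le1$. All are equalities, and with $\mathrm{scl}([a,b])\le\frac12$ we see that $\mathrm{scl}([a,b])=\frac12$ and $\phi$ is extremal.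

**Powers.** For $m\ge1$ both $\mathrm{scl}$ and $\bar\phi$ are multiplied by $m$ on passing from $g$ to $g^m$. So a quasimorphism extremal for $g$ is extremal for $g^m$.

**Two commutators.** Let $a,b,c,d$ be distinct basis elements. Keep $A,B$ from above and let $f=[A,B]$, so $\mathrm{rot}(f)=1$. At $p=A(u)$ we have $f(p)=A(BA^{-1}B^{-1}A(u))=A(s)>A(u+1)=p+1$. Put $p'=f(p)-1$. Then $p<p'<p+1$, since $p'\ge p+1$ would give $\mathrm{rot}(f)\ge2$. Choose $h\in H$ with $h(p)=p'$ and $h(p')=p+1$, which is possible as $p'<p+1<p'+1$. Then
$$hfh^{-1}f(p)=hfh^{-1}(p'+1)=h(f(p))+1=h(p'+1)+1=p+3 .$$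
Let $\sigma(a)=A$, $\sigma(b)=B$, $\sigma(c)=hAh^{-1}$, $\sigma(d)=hBh^{-1}$, with the other basis elements acting trivially. Then $\phi=\mathrm{rot}\circ\sigma$ takes the value $3$ on $[c,d][a,b]$, hence on its conjugate $[a,b][c,d]$. Since $3=\phi([a,b][c,d])\le3D(\phi)\le3$ and $\mathrm{scl}([a,b][c,d])\le\frac32$, the quasimorphism $\phi$ is extremal and $\mathrm{scl}=\frac32$.

So the guess passes. Observe that in the last test the defect $1$ is used in full in the product $f_1f_2$ with $f_1=hfh^{-1}$, $f_2=f$, and that $\mathrm{rot}(f_1)=1$ is an integer, as Lemma 1 demands.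

## 4. Integers against halves: the elements $g_n$

To refute the guess we need some $g$ on which every $\mathrm{rot}\circ\sigma$ does worse, relative to its defect, than some other quasimorphism. Bounding $\mathrm{rot}\circ\sigma(g)$ by counting defects cannot show this: such a count uses only $D\le1$ and is equally valid for all homogeneous quasimorphisms of defect at most $1$. The fractional parts in Lemma 1 must enter. So we look for an expression whose optimum would force certain numbers $r_x=\phi(ab^x)$ to be integers (via Lemma 1), while the same optimum forces a combination of the $r_x$ with integer coefficients to be a half-integer.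

Relations among the $r_x$ come from midpoints. If $i+j=2l$, then
$$(ab^i)\cdot b^{l-i}(ab^j)b^{-(l-i)}=ab^{l}ab^{j-l+i}=(ab^l)^2,\tag{1}$$
so $r_i+r_j-2r_l\le D(\phi)$. *One* midpoint relation produces no conflict: it can be saturated by integers. For instance, let $\beta\in H$ be piecewise linear on $[-\frac12,\frac12]$ through $(-\frac12,-\frac12),(-\frac14,\frac14),(\frac12,\frac12)$, and $\omega\in H$ piecewise linear on $[0,1]$ through $(0,0),(\frac14,\frac34),(1,1)$. Both are $\ge\mathrm{id}$ and have fixed points. Let $\sigma(b)=\beta$ and $\sigma(a)=\omega\beta^{-6}$, so $ab^5,ab^6,ab^7$ act by $\omega\beta^{-1},\omega,\omega\beta$. Then $r_6=0$; $r_7=1$, as $\omega\beta(-\frac14)=\frac34$; and $r_5\ge\mathrm{rot}(\beta^{-1})=0$, as $\omega\beta^{-1}\ge\beta^{-1}$. Since $r_5+r_7-2r_6\le1$, we get $(r_5,r_6,r_7)=(0,0,1)$, with equality in the relation.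

The way out is to use *three* midpoint relations arranged in a triangle, so that their sum is twice an integral combination. Let
$$P=\{5,7,11\},\qquad Q=\{6,8,9\};\qquad 5+7=2\cdot6,\quad 5+11=2\cdot8,\quad 7+11=2\cdot9 .$$
With $E=\sum_Pr_x-\sum_Qr_x$, the three relations add up to $2E\le3D(\phi)$. For $D(\phi)\le 1$ the best conceivable value of $E$ is $\frac32$, which is not an integer, so it is out of reach for integers $r_x$. It remains to add terms that punish non-integral $r_x$, one for each $x\in P\cup Q$; Lemma 1 tells us which. For a homogeneous quasimorphism $\phi$ on $F$ put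
$$\phi(C)=\sum_{x\in P}\big(2\phi(ab^x)+\phi(a^3b^x)-\phi(a^4b^{2x})\big)-\sum_{x\in Q}\big(2\phi(ab^x)+\phi(a^2b^x)-\phi(a^3b^{2x})\big).$$
In each bracket, one copy of $\phi(ab^x)$ contributes to $E$; the other, with the two remaining terms, is the defect of a product of $ab^x$ with another element.

To get honest group elements, let $a,b$ be two distinct elements of a free basis of $F$ and for $n\ge1$ put
$$g_n=\prod_{x\in P}(ab^x)^{2n}(a^3b^x)^{n}(a^4b^{2x})^{-n}\cdot\prod_{x\in Q}(a^3b^{2x})^{n}(a^2b^x)^{-n}(ab^x)^{-2n}$$
(in any fixed order of the indices $x$). A factor with $x\in P$ has abelianization $n(2+3-4,\,2x+x-2x)=n(1,x)$, and a factor with $x\in Q$ has abelianization $n(3-2-2,\,2x-x-2x)=-n(1,x)$. Since $|P|=|Q|$ and $\sum_Px=\sum_Qx=23$, we have $g_n\in F'$. As $g_n$ is a product of $18$ powers, each homogeneous quasimorphism satisfies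
$$|\phi(g_n)-n\phi(C)|\le17\,D(\phi).\tag{2}$$

For $g\in F'$ let $\mathrm{circ}(g)=\sup\bar\phi(g)/(2D(\bar\phi))$ over all $\bar\phi$ induced by circle actions with $D(\bar\phi)>0$.

**Theorem A.** For all $n\ge1$: $\ 2\,\mathrm{circ}(g_n)\le7n+17$ and $2\,\mathrm{scl}(g_n)\ge\frac{15}2n-17$. Hence for $n\ge69$ we have $g_n\ne e$, and no circle action of $F$ induces a quasimorphism extremal for $g_n$. Moreover $\limsup_n\mathrm{circ}(g_n)/\mathrm{scl}(g_n)\le14/15$.

So the answer to the question is **no**, in every non-abelian free group $F$ of any rank. The proof has three parts: $\phi(C)\le7$ for rotation numbers (Section 5); a quasimorphism of defect at most $1$ with value $\frac{15}2$ on $C$ (Section 6); and a normalization of the defect of circle actions (Section 7).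

## 5. Rotation numbers give at most 7

**Proposition 3.** Let $\phi=\mathrm{rot}\circ\sigma$ with any homomorphism $\sigma\colon F\to H$. Then $\phi(C)\le7$, and hence $\phi(g_n)\le7n+17$.

*Proof.* Let $r_x=\phi(ab^x)$ and $E=\sum_Pr_x-\sum_Qr_x$. By Lemma 1, $D(\phi)\le1$.

**Step 1: the half-integral bound.** This step bounds $E$ with the midpoint relations. By (1), conjugation invariance and homogeneity, $r_i+r_j-2r_l\le1$ if $i+j=2l$. The three instances
$$r_5+r_7-2r_6\le1,\qquad r_5+r_{11}-2r_8\le1,\qquad r_7+r_{11}-2r_9\le1$$
add up to $2E\le3$.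

**Step 2: the charge for fractional parts.** This step bounds the other terms by Lemma 1. The element $a^3b^{2x}$ is conjugate to $ab^{2x}a^2=(ab^x)(b^xa^2)$, and $b^xa^2$ is conjugate to $a^2b^x$. Likewise $a^4b^{2x}$ is conjugate to $(ab^x)(b^xa^3)$, and $b^xa^3$ to $a^3b^x$. Lemma 1 with $f=\sigma(ab^x)$, using the upper bound in the first case and the lower bound in the second, gives
$$\phi(a^3b^{2x})-\phi(ab^x)-\phi(a^2b^x)\le1-\{r_x\}\quad(x\in Q),$$
$$\phi(ab^x)+\phi(a^3b^x)-\phi(a^4b^{2x})\le1-\{-r_x\}\quad(x\in P).$$
Now $\phi(C)$ is $E$ plus the sum of these six left-hand sides. Hence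
$$\phi(C)\le E+6-\eta,\qquad \eta=\sum_P\{-r_x\}+\sum_Q\{r_x\}\ge0 .$$

**Step 3: integrality.** This step shows $E-\eta\le1$. Since $r+\{-r\}=\lceil r\rceil$ and $r-\{r\}=\lfloor r\rfloor$,
$$K:=E+\eta=\sum_P\lceil r_x\rceil-\sum_Q\lfloor r_x\rfloor\in\mathbb Z .$$
If $K\ge2$, then $E-\eta=2E-K\le3-2=1$. If $K\le1$, then $E-\eta=K-2\eta\le1$. So $\phi(C)\le7$, and (2) with $D(\phi)\le1$ gives $\phi(g_n)\le7n+17$. $\square$

Without $\eta$, Steps 1 and 2 would give $\frac32+6=\frac{15}2$, and this weaker bound holds for every homogeneous quasimorphism of defect at most $1$. We now show that it is attained.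

## 6. A counting quasimorphism that reaches 15/2

To saturate all the inequalities we want a quasimorphism of defect at most $1$ that is $\frac14$ on $ab^x$ for $x\in P$ and $-\frac14$ for $x\in Q$; then $E=\frac32$. We count syllables with weights. Counting functions are not homogeneous, so we first need to control homogenization. If $f$ is a quasimorphism, then $|f(u^n)-nf(u)|\le(n-1)D(f)$, and the limit $\bar f(u)=\lim f(u^n)/n$ exists. It satisfies $|f-\bar f|\le D(f)$, so it is a homogeneous quasimorphism, called the homogenization of $f$.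

**Lemma 4.** Let $f$ be a quasimorphism on a group $G$ with $f(u^{-1})=-f(u)$. Then $D(\bar f)\le2D(f)$.

*Proof.* Let $D=D(f)$, $u,v\in G$, and let $n$ be odd.

**Step 1: a relation with few commutators.** We want to compare $u^n,v^n$ and $(uv)^n$ using only about $n/2$ commutators. Let $S$ be a pair of pants with $\pi_1(S)=\langle\alpha,\beta\rangle$ free and boundary loops, in the boundary orientation, conjugate to $\alpha,\beta,(\alpha\beta)^{-1}$. Let $S_n\to S$ be the $n$-fold cyclic cover given by $\alpha,\beta\mapsto1\in\mathbb Z/n$. Then $\alpha\beta\mapsto2$, and since $n$ is odd, $1$ and $2$ both generate $\mathbb Z/n$. So $S_n$ is connected and has exactly three boundary components, each covering its image with degree $n$. It is orientable and $\chi(S_n)=n\chi(S)=-n$. Its genus $g$ satisfies $2-2g-3=-n$, that is, $g=(n-1)/2$.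

By the textbook presentation of the fundamental group of a surface of genus $g$ with three boundary components, $\pi_1(S_n)$ contains elements with $c_1c_2c_3\prod_{i=1}^g[x_i,y_i]=1$, where $c_1,c_2,c_3$ are freely homotopic to the boundary loops with the boundary orientation (or all three with the opposite one). In $\pi_1(S)$ the $c_i$ are conjugate, in some order, to $\alpha^n,\beta^n,(\alpha\beta)^{-n}$ (or all three to the inverses). Apply the homomorphism $\alpha\mapsto u$, $\beta\mapsto v$. We get in $G$
$$W_1W_2W_3\prod_{i=1}^{g}[x_i,y_i]=e,\qquad g=\tfrac{n-1}2,$$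
with the $W_i$ conjugate, in some order, to $u^n,v^n,(uv)^{-n}$, or to the three inverses.

**Step 2: evaluating $f$.** This step bounds the commutator part. By antisymmetry, $f(xyx^{-1})$ differs from $f(x)+f(y)+f(x^{-1})=f(y)$ by at most $2D$, and so $|f([x,y])|\le|f(xyx^{-1})-f(y)|+D\le3D$. Hence $|f(\prod_{i=1}^g[x_i,y_i])|\le3gD+gD=4gD$. Since $W_1W_2W_3$ is the inverse of this product,
$$|f(W_1)+f(W_2)+f(W_3)|\le2D+4gD=2nD .$$
As $|f-\bar f|\le D$ and $\bar f$ is conjugation invariant, replacing the $f(W_i)$ by $n\bar f(u)$, $n\bar f(v)$, $-n\bar f(uv)$ (or all by their negatives) costs at most $3D$. So $n|\bar f(u)+\bar f(v)-\bar f(uv)|\le(2n+3)D$. Let $n\to\infty$ through odd numbers. $\square$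

Now the weights. Let $g_A,g_B\colon\mathbb Z\to\{0,\pm\frac14\}$ be the odd functions with
$$g_A(2)=-\tfrac14,\quad g_A(3)=\tfrac14,\quad g_A(4)=-\tfrac14;\qquad g_B=\tfrac14\text{ on }P,\quad g_B=-\tfrac14\text{ on }Q,$$
and zero at all other nonnegative integers. A word $u\in F(a,b)$ has a normal form with alternating syllables $a^p$ and $b^q$, $p,q\ne0$. Let $\Phi(u)$ be the sum of $g_A(p)$ over its $a$-syllables and of $g_B(q)$ over its $b$-syllables. For example, $\Phi(a^3b^5a^{-2})=\frac14+\frac14+\frac14=\frac34$. Oddness gives $\Phi(u^{-1})=-\Phi(u)$.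

**Proposition 5.** $D(\Phi)\le\frac12$; the homogenization satisfies $D(\bar\Phi)\le1$ and $\bar\Phi(C)=\frac{15}2$.

*Proof.* **Step 1: reduction to one merging.** We express the defect at a pair through three weights. Given $u,v$, write $u=u_1z$ and $v=z^{-1}v_1$ in normal form with $z$ the maximal cancelling block of full syllables. By oddness the contributions of $z$ and $z^{-1}$ cancel, so
$$\Phi(u)+\Phi(v)-\Phi(uv)=\Phi(u_1)+\Phi(v_1)-\Phi(u_1v_1).$$
This is $0$ if $u_1$ or $v_1$ is empty, or if the last syllable of $u_1$ and the first of $v_1$ lie in different factors. Otherwise these syllables have exponents $m,l$ in the same factor with $m+l\ne0$ by maximality of $z$. They merge into one syllable and everything else is unchanged. With $g=g_A$ or $g_B$ the expression is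
$$g(m)+g(l)-g(m+l)=g(m)+g(l)+g(-m-l).$$

**Step 2: no zero-sum triples.** We show that this sum has absolute value at most $\frac12$. It is a sum of three numbers in $\{0,\pm\frac14\}$ at arguments with sum zero. Its absolute value exceeds $\frac12$ only if all three values are $\frac14$ or all are $-\frac14$. By oddness (change the signs of the arguments in the second case) this requires three elements of $\{g=\frac14\}$, repetitions allowed, with sum $0$.

For $g_A$ we have $\{g_A=\frac14\}=\{3,-2,-4\}$. Triples containing a $3$ have the sums $9$, $4$, $2$, $-1$, $-3$, $-5$; the others have negative sums. None is $0$. For $g_B$ the set is $P\cup(-Q)=\{5,7,11,-6,-8,-9\}$. Triples of one sign are excluded. For $p,p'\in P$ and $q,q'\in Q$ we have $p+p'\ge10>9\ge q$ and $p\le11<12\le q+q'$. So there is no zero-sum triple, and $D(\Phi)\le\frac12$. By Lemma 4, $D(\bar\Phi)\le1$.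

**Step 3: the value on $C$.** For $p,q\ne0$ the normal form of $(a^pb^q)^n$ with $n\ge1$ is the evident one, so $\bar\Phi(a^pb^q)=g_A(p)+g_B(q)$. Moreover $g_A(1)=0$, and $g_B(2x)=0$ for $x\in P\cup Q$, because $2P=\{10,14,22\}$ and $2Q=\{12,16,18\}$ miss $P\cup Q$. So for $x\in P$
$$2\bar\Phi(ab^x)+\bar\Phi(a^3b^x)-\bar\Phi(a^4b^{2x})=2\cdot\tfrac14+\big(\tfrac14+\tfrac14\big)-\big(-\tfrac14\big)=\tfrac54,$$
and for $x\in Q$
$$2\bar\Phi(ab^x)+\bar\Phi(a^2b^x)-\bar\Phi(a^3b^{2x})=2\big(-\tfrac14\big)+\big(-\tfrac14-\tfrac14\big)-\tfrac14=-\tfrac54 .$$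
Thus $\bar\Phi(C)=3\cdot\frac54+3\cdot\frac54=\frac{15}2$. $\square$

## 7. Covers of the circle, and the defect of a circle action

Proposition 3 bounds $\mathrm{rot}\circ\sigma(g_n)$. What we must bound is $\mathrm{rot}\circ\sigma(g_n)/D(\mathrm{rot}\circ\sigma)$, and Lemma 1 gives only $D\le1$. If the defect is small, the bound is worthless, and small defects do occur. Start with $\sigma_1\colon F\to H$ with $D(\mathrm{rot}\circ\sigma_1)=1$, such as the one for a commutator in Section 3, and lift to the $k$-fold cover of the circle: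
$$\tilde\rho(g)(x)=\tfrac1k\,\sigma_1(g)(kx).$$
This commutes with $x\mapsto x+\frac1k$, in particular with $T$, and $\mathrm{rot}\circ\tilde\rho=\frac1k\mathrm{rot}\circ\sigma_1$ has defect $\frac1k$. The next proposition says that, as far as the quasimorphism is concerned, covers are the only cause of a small positive defect.

**Proposition 6.** Let $\bar\phi$ be induced by a circle action with $D(\bar\phi)>0$. Then there are $k\ge1$ and a homomorphism $\sigma\colon F\to H$ such that $k\bar\phi-\mathrm{rot}\circ\sigma$ is a homomorphism and $D(k\bar\phi)=D(\mathrm{rot}\circ\sigma)=1$.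

*Proof.* Take $\tilde\rho$ from Lemma 2 and let $\rho$ be the circle action it induces. Then $D(\mathrm{rot}\circ\tilde\rho)=D(\bar\phi)>0$. The plan is to find a hidden deck transformation $\theta$ commuting with the action, divide it out, and show that the quotient action is so contracting that ping-pong produces defect $1$.

**Step 1: no invariant measure.** This step excludes the tame actions. Suppose $\rho(F)$ preserves a probability measure $\mu$ on $S^1$. Displacements are periodic, so $\tau(g)=\int(\tilde\rho(g)(x)-x)\,d\mu$ makes sense. Writing $\tilde\rho(gh)(x)-x$ as $\big(\tilde\rho(g)(\tilde\rho(h)x)-\tilde\rho(h)x\big)+\big(\tilde\rho(h)x-x\big)$ and using invariance, we see that $\tau$ is a homomorphism. By (R2), $|\tau(g^n)-n\,\mathrm{rot}(\tilde\rho(g))|\le1$ for all $n$, so $\tau=\mathrm{rot}\circ\tilde\rho$ and $D(\mathrm{rot}\circ\tilde\rho)=0$, a contradiction. In particular there is no finite orbit. This used only $D(\mathrm{rot}\circ\tilde\rho)>0$.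

**Step 2: dense orbits.** This step arranges that all orbits are dense. Without finite orbits, either all orbits are dense or there is a unique minimal closed invariant set $K$, which is a Cantor set and is contained in every nonempty closed invariant set (Ghys, *Groups acting on the circle*, Enseign. Math. 2001, Prop. 5.6). In the second case collapse the closure of each complementary interval of $K$ to a point. The quotient is again a circle, and the action descends. A nonempty closed invariant subset of the quotient has closed invariant preimage, which contains $K$; as $K$ maps onto the quotient, the subset is everything. So all orbits in the quotient are dense. The collapsing map lifts to a monotone map $\mathbb R\to\mathbb R$ that commutes with $T$ and semiconjugates the lifted actions, so by (R6) the function $\mathrm{rot}\circ\tilde\rho$ is unchanged. In particular Step 1 still applies.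

We may therefore assume that all orbits of $\rho(F)$ are dense. Let $\tilde G=\langle\tilde\rho(F),T\rangle=\tilde\rho(F)\langle T\rangle$. Its orbits in $\mathbb R$ are dense, so
$$\text{every closed }\tilde G\text{-invariant subset of }\mathbb R\text{ is }\emptyset\text{ or }\mathbb R.\tag{3}$$

**Step 3: contractible intervals exist.** This step finds intervals that the group can shrink. Call a compact nondegenerate interval $I$ *contractible* if $\inf_{\gamma\in\tilde G}|\gamma I|=0$. Two examples: if $\tilde G$ contains an element $w$ with fixed set exactly $\mathbb Z$ and $w(x)>x$ elsewhere, then $[\frac14,\frac34]$ is contractible, since both endpoints of $w^j[\frac14,\frac34]$ tend to $1$; for the $k$-fold cover above, $[x,x+\frac1k]$ is never contractible, since all its images have length $\frac1k$. Contractibility passes to nondegenerate compact subintervals and is $\tilde G$-invariant. An interval containing some $[x,x+1]$ is never contractible.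

Suppose no interval is contractible. We claim that $\tilde G$ is uniformly equicontinuous. Otherwise there are $0<\varepsilon<1$, intervals $I_j$ with $|I_j|\to0$ and $\gamma_j\in\tilde G$ with $|\gamma_jI_j|=\varepsilon$ (after shrinking $I_j$). Composing $\gamma_j$ with powers of $T$, we may assume that the midpoints of $\gamma_jI_j$ lie in $[0,1]$, and after passing to a subsequence that they converge to some $c$. For large $j$ the interval $\gamma_jI_j$ contains $J=[c-\frac\varepsilon4,c+\frac\varepsilon4]$. Then $\gamma_j^{-1}J\subset I_j$ shows that $J$ is contractible, a contradiction.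

So $\rho(F)$ is an equicontinuous family closed under inverses. By Arzelà–Ascoli, applied to sequences together with their inverses, its closure in $\mathrm{Homeo}^+(S^1)$ is compact. The closure is a compact group; pushing its normalized Haar measure forward to an orbit gives an invariant probability measure, contradicting Step 1.

So some $[x_0,y_0]$ is contractible. For any $x$ there is $\gamma\in\tilde G$ with $\gamma x\in(x_0,y_0)$. Then $[\gamma x,y_0]$ is contractible, and so is $[x,\gamma^{-1}y_0]$. Thus for every $x$ there is $y>x$ with $[x,y]$ contractible.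

**Step 4: the deck transformation.** This step produces the map commuting with the action. Let
$$\theta(x)=\sup\{y>x:[x,y]\text{ contractible}\}\in(x,x+1].$$
The map $\theta$ commutes with $\tilde G\ni T$. It is nondecreasing. Let $x<x'$. If $\theta(x)\le x'$, then $\theta(x')>x'\ge\theta(x)$. If $\theta(x)>x'$, then for every $y\in(x',\theta(x))$ the interval $[x',y]\subset[x,y]$ is contractible, so $\theta(x')\ge y$; hence $\theta(x')\ge\theta(x)$.

The open set where $\theta$ is locally constant is $\tilde G$-invariant. By (3) applied to its complement it is $\emptyset$ or $\mathbb R$, and it is not $\mathbb R$ because $\theta(x+1)=\theta(x)+1$. So $\theta$ is strictly increasing. The closure of $\theta(\mathbb R)$ is closed, nonempty and $\tilde G$-invariant, hence $\mathbb R$. A monotone map with dense image has no jumps, so $\theta$ is continuous, and it is onto because it is unbounded in both directions. Thus $\theta\in H$.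

**Step 5: $\theta$ is a root of $T$.** This step shows $\theta^k=T$ for some $k\ge 1$. If $\mathrm{rot}(\theta)$ were irrational, the circle homeomorphism induced by $\theta$ would be uniquely ergodic. Since $\rho(F)$ commutes with it, $\rho(F)$ would preserve its unique invariant probability measure, contradicting Step 1. So $\mathrm{rot}(\theta)=p/q$ in lowest terms with $q\ge1$. Here $p>0$, because $\theta(x)-x$ is positive, continuous and periodic, hence bounded below by a positive constant.

The map $\theta^qT^{-p}$ has rotation number $0$ and so a fixed point by (R5). Its fixed set is closed and $\tilde G$-invariant, hence $\mathbb R$. So $\theta^q=T^p$. Choose integers with $sp+tq=1$ and let $\kappa=\theta^sT^t$. Then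
$$\kappa^q=\theta^{qs}T^{tq}=T^{ps+tq}=T,\qquad \kappa^p=\theta^{sp}T^{tp}=\theta^{sp+tq}=\theta ,$$
and $\kappa$ commutes with $\tilde G$. We have $\kappa(x)>x$ for all $x$, since $\kappa(x)\le x$ would give $\kappa^q(x)\le x$. So the displacement of $\kappa$ is bounded below by a positive constant. The images of $[x,\kappa(x)]$ are the intervals $[\gamma x,\kappa\gamma x]$; hence $[x,\kappa(x)]$ is not contractible, and $\theta(x)\le\kappa(x)$. Thus $\kappa^p=\theta\le\kappa$. As $\kappa^p(x)>\kappa(x)$ for $p\ge2$, we get $p=1$, so $\theta=\kappa$ and $\theta^q=T$. Put $k=q$.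

**Step 6: dividing out $\theta$.** This step makes $\theta$ the unit translation and records the properties of the quotient action. Let $h$ be an increasing homeomorphism of $\mathbb R$ with $h\kappa=Th$ and $h(0)=0$: map $[0,\kappa(0)]$ onto $[0,1]$ and extend by equivariance; this covers $\mathbb R$ since the displacement of $\kappa$ is bounded below. Put $\sigma(g)=h\tilde\rho(g)h^{-1}$. It commutes with $T=h\kappa h^{-1}$, so $\sigma\colon F\to H$. Moreover $hTh^{-1}=h\kappa^kh^{-1}=T^k$, so $h(m)=km$ for $m\in\mathbb Z$.

*Rotation numbers.* If $m\le\tilde\rho(g^n)(0)\le m+1$, then $km\le\sigma(g^n)(0)\le k(m+1)$. Dividing by $n$ and letting $n\to\infty$ gives $\mathrm{rot}\circ\sigma=k\,\mathrm{rot}\circ\tilde\rho$.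

*Contraction.* Let $x<y<x+1$. Then $h^{-1}(y)<h^{-1}(x+1)=\kappa(h^{-1}(x))=\theta(h^{-1}(x))$, so $h^{-1}[x,y]$ is contractible. As $T$ preserves lengths and $\tilde G=\tilde\rho(F)\langle T\rangle$, there are $g_j\in F$ with $|\tilde\rho(g_j)h^{-1}[x,y]|\to0$. The map $h$ is uniformly continuous, because $hT=T^kh$ makes $h(x)-kx$ periodic. So $|\sigma(g_j)[x,y]|\to0$.

*Density.* The orbits of $h\tilde Gh^{-1}=\langle\sigma(F),T^k\rangle$ on $\mathbb R$ are dense, hence so are the orbits of $\sigma(F)$ on $\mathbb R/\mathbb Z$.

**Step 7: a contraction with prescribed target.** This step prepares the ping-pong. For nonempty bounded open intervals write $U<V$ if $\sup U<\inf V$. *Claim: if $U<V<U+1$, there are $g\in F$ and $m\in\mathbb Z$ such that $\Gamma=\sigma(g)T^m$ maps $I=[\sup U,\inf U+1]$ into $V$; moreover $\mathrm{rot}(\Gamma)=0$.* Indeed $V\subset I$ and $|I|=1-|U|<1$. By Step 6 choose $g_j$ with $|\sigma(g_j)I|\to0$ and, passing to a subsequence, with the images converging mod $1$ to a point $z$. By density choose $\gamma\in F$ with $\sigma(\gamma)$ moving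 $z$ into $V$ mod $1$. Take $g=\gamma g_j$ with $j$ large and a suitable $m$. Since $\Gamma(I)\subset V\subset I$, the map $\Gamma$ has a fixed point, so $\mathrm{rot}(\Gamma)=0$.

**Step 8: defect exactly $1$.** By Lemma 1, $D(\mathrm{rot}\circ\sigma)\le1$; this step proves the reverse inequality. Take intervals $U_1<V_2<U_2<V_1<U_1+1$. The claim for $U_1<V_1<U_1+1$ gives $\Gamma_1=\sigma(g_1)T^{m_1}$ mapping $[\sup U_1,\inf U_1+1]$ into $V_1$. Since $U_2-1<U_1<V_2<U_2$, the claim for the pair $U_2-1$, $V_2$ gives $\Gamma_2=\sigma(g_2)T^{m_2}$ mapping $[\sup U_2-1,\inf U_2]$ into $V_2$.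

Pick $x$ with $\sup U_2-1<x<\inf V_1-1$. Then $x<\inf U_1<\inf U_2$, so $\Gamma_2(x)\in V_2\subset[\sup U_1,\inf U_1+1]$, and $\Gamma_1\Gamma_2(x)\in V_1$. Hence $\Gamma_1\Gamma_2(x)>\inf V_1>x+1$, and $\mathrm{rot}(\Gamma_1\Gamma_2)\ge1$ by (R4), while $\mathrm{rot}(\Gamma_1)=\mathrm{rot}(\Gamma_2)=0$. The central factors cancel:
$$\mathrm{rot}(\sigma(g_1g_2))-\mathrm{rot}(\sigma(g_1))-\mathrm{rot}(\sigma(g_2))=\mathrm{rot}(\Gamma_1\Gamma_2)-\mathrm{rot}(\Gamma_1)-\mathrm{rot}(\Gamma_2)\ge1 .$$
So $D(\mathrm{rot}\circ\sigma)=1$. Finally $k\bar\phi-\mathrm{rot}\circ\sigma=k(\bar\phi-\mathrm{rot}\circ\tilde\rho)$ is a homomorphism, so $D(k\bar\phi)=D(\mathrm{rot}\circ\sigma)=1$. $\square$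

## 8. The gap between $7n$ and $\frac{15}2n$

*Proof of Theorem A.* **Step 1: the circle side.** We combine Propositions 3 and 6. Let $\bar\phi$ be induced by a circle action with $D(\bar\phi)>0$, and take $k,\sigma$ from Proposition 6. Homomorphisms to $\mathbb R$ vanish on $g_n\in F'$, so
$$\frac{\bar\phi(g_n)}{D(\bar\phi)}=\frac{k\bar\phi(g_n)}{D(k\bar\phi)}=\mathrm{rot}\circ\sigma(g_n)\le7n+17 .$$
Taking the supremum, $2\,\mathrm{circ}(g_n)\le7n+17$.

**Step 2: the scl side.** We feed $\bar\Phi$ into Bavard duality. Let $\pi\colon F\to F(a,b)$ be the retraction killing the other basis elements. Then $\psi=\bar\Phi\circ\pi$ is a homogeneous quasimorphism with $D(\psi)\le1$ and $\psi(C)=\frac{15}2$. By (2), $\psi(g_n)\ge\frac{15}2n-17$. For $n\ge3$ this is positive, so $g_n\ne e$, and $D(\psi)>0$, since a homomorphism vanishes on $F'$. Bavard duality gives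
$$2\,\mathrm{scl}(g_n)\ge\frac{\psi(g_n)}{D(\psi)}\ge\psi(g_n)\ge\tfrac{15}2n-17 .$$
For $n\le2$ the bound is negative, hence trivial.

**Step 3: comparison.** If $n\ge69$, then $\frac n2>34$, that is, $\frac{15}2n-17>7n+17$. So $g_n\ne e$ and $\mathrm{circ}(g_n)<\mathrm{scl}(g_n)$, and no circle action induces a quasimorphism extremal for $g_n$. For $n\ge3$ the ratio satisfies $\mathrm{circ}(g_n)/\mathrm{scl}(g_n)\le(7n+17)/(\frac{15}2n-17)$, and letting $n\to\infty$ gives $\limsup_n\mathrm{circ}(g_n)/\mathrm{scl}(g_n)\le\frac7{15/2}=\frac{14}{15}$. $\blacksquare$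

## 9. Free products: integrality as the exact condition

The test with $[a,b][c,d]$ in Section 3 is an instance of a supplement, not used for Theorem A, in which integrality is precisely what matters.

**Theorem B.** Let $A,B$ be free groups, $e\ne x\in A'$, $e\ne y\in B'$. Then $xy\in A*B$ has an extremal quasimorphism induced by a circle action if and only if both $x\in A$ and $y\in B$ do and $2\,\mathrm{scl}_A(x)\in\mathbb Z$, $2\,\mathrm{scl}_B(y)\in\mathbb Z$.

Two published results are used.

- Product formula (Bavard; Calegari, *scl*, MSJ Memoirs 20, Thm. 2.93): for $x\in A'$, $y\in B'$ of infinite order, $\mathrm{scl}_{A*B}(xy)=\mathrm{scl}_A(x)+\mathrm{scl}_B(y)+\frac12$.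
- Duncan–Howie (Math. Z. 208 (1991)): nontrivial elements of the commutator subgroup of a free group have $\mathrm{scl}\ge\frac12$. Only $\mathrm{scl}>0$ is needed.

Since $A'$ and $B'$ are nontrivial, $A$, $B$ and $A*B$ are non-abelian free groups, and everything above applies to them.

*Proof of "only if".* Here we read off the equality case of Lemma 1. Let a quasimorphism induced by a circle action be extremal for $xy$. By Proposition 6 there is $\sigma\colon A*B\to H$ such that $\phi=\mathrm{rot}\circ\sigma$ has $D(\phi)=1$ and
$$\phi(xy)=2\,\mathrm{scl}(xy)=2\,\mathrm{scl}_A(x)+2\,\mathrm{scl}_B(y)+1 .$$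
By Lemma 1, $\phi(xy)\le\phi(x)+\phi(y)+1-\{\phi(x)\}$. By Bavard duality on $A$ (trivially if $\phi|_A$ is a homomorphism, for then $\phi(x)=0$), $\phi(x)\le2D(\phi|_A)\,\mathrm{scl}_A(x)\le2\,\mathrm{scl}_A(x)$, and similarly $\phi(y)\le2\,\mathrm{scl}_B(y)$. So all these inequalities are equalities: $\phi(x)=2\,\mathrm{scl}_A(x)$, $\phi(y)=2\,\mathrm{scl}_B(y)$ and $\{\phi(x)\}=0$. Since $xy$ and $yx$ are conjugate, we may exchange the roles and get $\{\phi(y)\}=0$. Hence $2\,\mathrm{scl}_A(x),2\,\mathrm{scl}_B(y)\in\mathbb Z$.

Moreover $0<2\,\mathrm{scl}_A(x)=\phi(x)\le2D(\phi|_A)\,\mathrm{scl}_A(x)$ with $D(\phi|_A)\le1$, so $D(\phi|_A)=1$. Thus $\phi|_A=\mathrm{rot}\circ\sigma|_A$ is extremal for $x$, and it is induced by a circle action by Lemma 2. Likewise for $y$. $\square$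

For the converse we want to glue two actions as in Section 3. There it was essential that the commutator moved some point by strictly more than its rotation number. The next two lemmas arrange this in general.

**Lemma 7.** If $S$ is a free group and $e\ne w\in S$, there are a homomorphism $\tau\colon S\to\mathrm{Homeo}^+([0,1])$ and a point moved up by $\tau(w)$.

*Proof.* Write $w=s_l\cdots s_1$ reduced in a basis of $S$ and choose $0<t_0<\dots<t_l<1$. We make $s_i$ carry $t_{i-1}$ to $t_i$. For each basis element $g$ prescribe $g(t_{i-1})=t_i$ if $s_i=g$, and $g(t_j)=t_{j-1}$ if $s_j=g^{-1}$. Two rules of the same kind preserve the order strictly. Consider rules $i-1\mapsto i$ and $j\mapsto j-1$ (on indices) for the same $g$. Then $s_i=g$ and $s_j=g^{-1}$, and since $w$ is reduced, $j\ne i-1,i,i+1$. If $j\ge i+2$, then $i-1<j$ and $i<j-1$. If $j<i-1$, then also $j-1<i$. So the prescriptions for $g$ form a strictly increasing partial map on points of $(0,1)$, which extends to an increasing homeomorphism of $[0,1]$. Basis elements not occurring in $w$ act trivially.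 Then $\tau(w)(t_0)=t_l>t_0$. $\square$

**Lemma 8.** Let $A$ be a countable free group, $e\ne x\in A$, and $\sigma_A\colon A\to H$ a homomorphism with $\mathrm{rot}(\sigma_A(x))=n_0\in\mathbb Z$. Then there is a homomorphism $\sigma_A'\colon A\to H$ with $\mathrm{rot}(\sigma_A'(x))=n_0$ and $\sigma_A'(x)(u)>u+n_0$ for some $u$.

*Proof.* **Step 1: a point stabilizer.** This step finds where to insert new dynamics. Since $\mathrm{rot}(\sigma_A(x)T^{-n_0})=0$, (R5) gives $p$ with $\sigma_A(x)(p)=p+n_0$. Let $\hat G=A\times\mathbb Z$ act on $\mathbb R$ by $(g,m)\mapsto\sigma_A(g)T^m$, write $T$ also for the central element $(e,1)$, and let $S$ be the stabilizer of $p$. The projection $S\to A$ is injective, since $(e,m)\in S$ forces $m=0$. So $S$ is free, and $\hat x=(x,-n_0)\in S$ is nontrivial. By Lemma 7 there is $\tau\colon S\to\mathrm{Homeo}^+([0,1])$ such that $\tau(\hat x)$ moves some point up.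

**Step 2: blowing up the orbit.** This step replaces each point of the countable orbit $O=\hat Gp$ by an interval. Let $X=(\mathbb R\setminus O)\sqcup(O\times[0,1])$ with the natural lexicographic order. Choose weights $w_o>0$ with $w_{o+1}=w_o$ and $\sum_{o\in O\cap[0,1)}w_o<\infty$, and put
$$M(z)=z+\sum_{o\in O\cap[0,z)}w_o\ (z\ge0),\qquad M(z)=z-\sum_{o\in O\cap[z,0)}w_o\ (z<0).$$
The function $M$ is strictly increasing, unbounded in both directions and left-continuous, and its only jumps are upward jumps by $w_o$ right after $o\in O$. So $z\mapsto M(z)$ for $z\notin O$, $(o,t)\mapsto M(o)+tw_o$, is an order-preserving bijection $X\to\mathbb R$: given $y\in\mathbb R$, let $z$ be the largest point with $M(z)\le y$, which exists by left continuity. Then $M(z)\le y\le M(z+)$, so $y=M(z)$ if $z\notin O$, and $y\in[M(z),M(z)+w_z]$ if $z\in O$.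

**Step 3: the new action.** This step extends the action to $X$ through $\tau$. Choose $c_o\in\hat G$ with $c_op=o$ and $c_{o+1}=Tc_o$ (choose $c_o$ for $o\in O\cap[0,1)$ and extend). Let $\gamma\in\hat G$ act on $\mathbb R\setminus O$ as before and on $O\times[0,1]$ by
$$\gamma(o,t)=\big(\gamma o,\ \tau(c_{\gamma o}^{-1}\gamma c_o)(t)\big).$$
Here $c_{\gamma o}^{-1}\gamma c_o\in S$. Since $c_{\gamma\gamma'o}^{-1}\gamma\gamma'c_o=(c_{\gamma\gamma'o}^{-1}\gamma c_{\gamma'o})(c_{\gamma'o}^{-1}\gamma'c_o)$, this is an action. It is by order-preserving bijections, hence by homeomorphisms of $X\cong\mathbb R$. As $c_{o+1}^{-1}Tc_o=e$, the element $T$ acts by $(o,t)\mapsto(o+1,t)$, that is, as translation of $\mathbb R$ by $1+\sum_{O\cap[0,1)}w_o$. Rescale so that $T$ is the unit translation. Since $T$ is central in $\hat G$, the restriction to $A$ is a homomorphism $\sigma_A'\colon A\to H$.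

**Step 4: the two properties.** The collapsing map $X\to\mathbb R$, $(o,t)\mapsto o$, is monotone, equivariant and commutes with $T$, so rotation numbers are unchanged by (R6). On $\{p\}\times[0,1]$ the element $\hat x$ acts as $\tau(c_p^{-1}\hat xc_p)$. Here $c_p\in S$, so this is conjugate to $\tau(\hat x)$ by the increasing homeomorphism $\tau(c_p)$, and it moves some point $u$ up. Since $\hat x$ acts as $\sigma_A'(x)T^{-n_0}$, this means $\sigma_A'(x)(u)>u+n_0$. $\square$

*Proof of "if".* Let $n_0=2\,\mathrm{scl}_A(x)$ and $m_0=2\,\mathrm{scl}_B(y)$ be integers, and let $x$, $y$ have extremal quasimorphisms induced by circle actions.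

**Step 1: the two pieces.** This step collects the actions to be glued. By Proposition 6 there are $\sigma_A\colon A\to H$ and $\sigma_B\colon B\to H$ with $\mathrm{rot}(\sigma_A(x))=n_0$ and $\mathrm{rot}(\sigma_B(y))=m_0$; only these values are used. Restrict $\sigma_A,\sigma_B$ to finitely generated free factors $A_0\ni x$ and $B_0\ni y$, which are countable. By Lemma 8 we may change them so that in addition $\sigma_A(x)(u)>u+n_0$ and $\sigma_B(y)(v)>v+m_0$ for some $u,v$. We shall construct $\sigma$ on $A_0*B_0$ and then precompose with the retraction $A*B\to A_0*B_0$, which fixes $x$ and $y$.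

**Step 2: gluing.** This step gains the extra $1$. Put $u'=\sigma_A(x)(u)-n_0$ and $v'=\sigma_B(y)(v)-m_0$. Then $u<u'<u+1$, because $u'\ge u+1$ would give $\mathrm{rot}(\sigma_A(x))\ge n_0+1$; likewise $v<v'<v+1$. Choose $h\in H$ with $h(v)=u'$ and $h(v')=u+1$; this is possible because $u'<u+1<u'+1$. Let $\sigma$ be $\sigma_A$ on $A_0$ and $h\sigma_Bh^{-1}$ on $B_0$. Then
$$\sigma(yx)(u)=\sigma(y)(u'+n_0)=h(\sigma_B(y)(v))+n_0=h(v'+m_0)+n_0=u+1+m_0+n_0 .$$

**Step 3: extremality.** This step compares with the product formula. Extend $\sigma$ to $A*B$ by the retraction and let $\phi=\mathrm{rot}\circ\sigma$. By (R4), conjugation invariance and the product formula,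
$$\phi(xy)=\phi(yx)\ge n_0+m_0+1=2\,\mathrm{scl}_{A*B}(xy)>0 .$$
In particular $D(\phi)>0$, since $xy$ lies in the commutator subgroup. Bavard duality gives $\phi(xy)\le2D(\phi)\,\mathrm{scl}_{A*B}(xy)$, and Lemma 1 gives $D(\phi)\le1$. Hence $D(\phi)=1$ and $\phi(xy)=2\,\mathrm{scl}_{A*B}(xy)$, so $\phi$ is extremal for $xy$. By Lemma 2 it is induced by a circle action. $\blacksquare$
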